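# A regular ring over a pure subring whose endomorphism ring is not Cohen–Macaulay

## 1. The extension $k[[x_1^p,x_2^p,x_3^p,x_4,\dots,x_d,\;x_1x_2+x_3^{p+1}]]\subset k[[x_1,\dots,x_d]]$

**Theorem 1.** Let $p$ be any prime, $k$ any field of characteristic $p$, and $d\ge 3$. Put $S=k[[x_1,\dots,x_d]]$, $X_i=x_i^p$ for $i=1,2,3$, $A=k[[X_1,X_2,X_3,x_4,\dots,x_d]]$, and
$$g=x_1x_2+x_3^{p+1},\qquad R=A[g]\;\cong\; k[[X_1,X_2,X_3,x_4,\dots,x_d,W]]/(W^p-X_1X_2-X_3^{p+1}).$$
Then $R\subset S$ is a module-finite and pure extension of commutative domains, both are Noetherian, complete, local and normal, and $S$ is regular; in fact $R\to S$ splits as a map of $R$-modules. But $\operatorname{End}_R(S)$ is not a maximal Cohen–Macaulay $R$-module. Hence $\operatorname{End}_R(S)$ is not a NCCR of $R$.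

Let us unpack this. Throughout, **(H)** denotes the following hypotheses: $R\subset S$ is a module-finite and pure extension of commutative domains, both Noetherian, complete, local and normal, and $S$ is regular. We write $E=\operatorname{End}_R(S)$, $d=\dim R$, and $M^*=\operatorname{Hom}_R(M,R)$. A finitely generated module $M\ne 0$ over a Noetherian local ring $R$ is *maximal Cohen–Macaulay* (MCM) if $\operatorname{depth}_RM=\dim R$.

**Definition.** $E$ is a *noncommutative crepant resolution* (NCCR) of $R$ if $E$ has finite global dimension and is a MCM $R$-module. Unlike in Van den Bergh's original definition, $R$ is not assumed to be Gorenstein.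

The question is posed in Takehiko Yasuda, "Pure subrings of regular local rings, endomorphism rings and Frobenius morphisms", arXiv:1108.5797 (2011): under (H), is $E$ a NCCR? That source quotes three facts. If $S=k[[x_1,\dots,x_d]]$ and $R=S^G$ for a small finite subgroup $G\subset GL_d(k)$ with $\operatorname{char}(k)\nmid\sharp G$, then $E\cong S*G$ is a NCCR. If $\dim R=2$, the answer is yes. If the rings contain $\mathbb Q$, every module-finite extension of normal domains is pure. Theorem 1 says that in general the answer is **no**, in every characteristic $p>0$ and every dimension $d\ge3$. For $p=2$, $d=3$ the example is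
$$k[[x^2,y^2,z^2,\,xy+z^3]]\subset k[[x,y,z]].$$
For $d\le 1$ the answer is trivially yes (Section 3), so $d=3$ is the smallest dimension of failure.

Three further theorems complement Theorem 1. $(R_2)$ means that $R_P$ is regular for all primes $P$ with $\operatorname{ht}P\le2$.

**Theorem 2 (criterion).** Under (H) the following are equivalent: (i) $E$ is a NCCR; (ii) $E$ is MCM; (iii) the reflexive hull $(S\otimes_RS)^{**}$ is a free $S$-module. In that case $\operatorname{gl.dim}E=d$.

So only the MCM condition can fail.

**Theorem 3 (hypersurfaces; any characteristic, purity not needed).** Let $R\subset S$ be a module-finite extension of domains, $R=Q/(F)$ with $Q$ regular local, $S$ regular, and $R$ satisfying $(R_2)$. If $M$ is a MCM $R$-module with $\operatorname{End}_R(M)$ MCM, then $M$ is free. In particular $\operatorname{End}_R(S)$ is MCM if and only if $R$ is regular. If $R$ is not regular, no MCM module $M$ gives a NCCR $\operatorname{End}_R(M)$.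

**Theorem 4 (residue characteristic $0$).** Let $R\subset S$ satisfy (H), with algebraically closed residue field $k$ of characteristic $0$. Then $\operatorname{End}_R(S)$ is a NCCR if and only if $R=T^G$ for a complete regular local ring $T$, finite over $R$, and a finite group $G$ acting faithfully on $T$ such that $R\to T$ is étale in codimension one. In particular this depends only on $R$.

Here "étale in codimension one" means that $R_{\mathfrak p}\to T_{\mathfrak p}$ is étale for every height-one prime $\mathfrak p$ of $R$. These notes do not decide whether, in residue characteristic $0$, every $R$ that lies under a regular $S$ as in (H) is such a quotient; by Theorem 4 that is exactly what the question becomes there. Mixed characteristic is not treated separately.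

## 2. Depth, reflexive hulls and purity

All commutative rings are Noetherian, and modules over them are finitely generated unless we say otherwise. The zero module has depth $\infty$.

**(F1) Depth lemma.** For $0\to U\to V\to W\to0$ over a local ring, $\operatorname{depth}U\ge\min(\operatorname{depth}V,\operatorname{depth}W+1)$ and $\operatorname{depth}W\ge\min(\operatorname{depth}V,\operatorname{depth}U-1)$.

**(F2) Depth of Hom.** $\operatorname{depth}\operatorname{Hom}_R(M,N)\ge\min(2,\operatorname{depth}N)$. Indeed, a presentation $R^b\to R^a\to M\to 0$ gives $0\to\operatorname{Hom}(M,N)\to N^a\to I\to0$ with $I\subset N^b$. If $\operatorname{depth}N\ge1$, then $\operatorname{depth} I\ge1$, and (F1) gives the claim.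

**(F3) Finite extensions.** Let $R\subset S$ be a finite extension of local rings. An $S$-module has the same depth over $R$ and over $S$, and $\dim S=\dim R$. So an $S$-module is MCM over $R$ iff it is MCM over $S$. If $S$ is regular, then by Auslander–Buchsbaum this holds iff the module is $S$-free and nonzero.

**(F4) MCM modules localize.** If $L$ is MCM over a local ring $R$ of dimension $d$ and $L_P\neq0$, then $L_P$ is MCM over $R_P$. Indeed $L$ is Cohen–Macaulay of dimension $d$, so $L_P$ is Cohen–Macaulay and $\dim L_P=d-\dim R/P$. Hence
$$\dim L_P\le\operatorname{ht}P\le d-\dim R/P=\dim L_P=\operatorname{depth}L_P .$$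

**(F5) Reflexive modules.** Let $R$ be a normal domain with fraction field $K$. A module is *reflexive* if $M\to M^{**}$ is an isomorphism. Duals are reflexive. A reflexive module is torsion-free and equals $\bigcap_{\operatorname{ht}\mathfrak p=1}M_{\mathfrak p}$ inside $K\otimes_RM$. For any $M$, the *reflexive hull* $M^{**}$ is the intersection, over height-one $\mathfrak p$, of the images of $M_{\mathfrak p}$ in $K\otimes_RM$. So two reflexive modules in the same $K$-space that agree at height-one primes are equal. *Example:* the ideal $(x,y)$ of $k[[x,y]]$ agrees with the ring at all height-one primes, so its reflexive hull is $k[[x,y]]$.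

*A MCM module $M$ over a normal local domain is reflexive.* If $P\in\operatorname{Ass}M$, then by (F4) $0=\operatorname{depth}M_P=\operatorname{ht}P$, so $P=0$ and $M$ is torsion-free. Let $C=M^{**}/M$ and suppose $P\in\operatorname{Ass}C$. Since $M\to M^{**}$ is an isomorphism at primes of height $\le1$, $\operatorname{ht}P\ge2$. Then $\operatorname{depth}M_P\ge2$ and $\operatorname{depth}(M^{**})_P\ge1$, so (F1) gives $\operatorname{depth}C_P\ge1$, a contradiction.

*Hulls over $R$ and over $S$ agree.* Let $R\subset S$ be a finite extension of normal domains and $M$ an $S$-module. Every nonzero $s\in S$ divides a nonzero element of $R$ (the constant term of its minimal equation), so $R$-torsion and $S$-torsion coincide. By going-down, $\operatorname{ht}\mathfrak q=\operatorname{ht}(\mathfrak q\cap R)$ for every prime $\mathfrak q$ of $S$. A torsion-free $S_{\mathfrak p}$-module is the intersection of its localizations at the maximal ideals of $S_{\mathfrak p}$; for $\operatorname{ht}\mathfrak p=1$ these are the height-one primes $\mathfrak q$ over $\mathfrak p$. So $\bigcap_{\mathfrak p\subset R}$ and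 $\bigcap_{\mathfrak q\subset S}$ give the same module.

**(F6) Flat descent of regularity.** If $R\to S$ is a flat local map of local rings and $S$ is regular, then $R$ is regular (Matsumura, *Commutative Ring Theory*, Thm 23.7).

**(F7) Purity.** $R\to S$ is *pure* if $M\to M\otimes_RS$ is injective for every $R$-module $M$. A split map is pure. *Example of a non-pure extension:* $k[[x^2,x^3]]\subset k[[x]]$. Here $x^3\in x^2k[[x]]$ but $x^3\notin x^2k[[x^2,x^3]]$, so $M=R/x^2R$ violates injectivity. If $R$ is complete local and $S$ is finite over $R$, then pure implies split: let $J$ be the injective hull of the residue field. Then $J\to S\otimes_RJ$ is injective. Applying $\operatorname{Hom}_R(-,J)$ and using $\operatorname{Hom}_R(J,J)=R$, we get that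
$$\operatorname{Hom}_R(S\otimes_R J,J)=\operatorname{Hom}_R(S,R)\to R,\qquad \theta\mapsto\theta(1),$$
is surjective. A $\theta$ with $\theta(1)=1$ is a splitting.

## 3. Dimension at most two, and the sign involution

**Dimension $\le1$.** A normal local domain of dimension $\le1$ is regular. By (F3) $S$ is MCM over $R$, hence $R$-free, and $E\cong M_n(R)$ is MCM and, by Morita equivalence, of global dimension $\dim R$. So $E$ is a NCCR.

**Dimension $2$.** By (F2), $\operatorname{depth}_RE\ge\min(2,\operatorname{depth}_RS)=2$. So $E$ is MCM for free, and Theorem 2 turns this into a NCCR. This recovers the quoted positive answer for $d=2$.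

**The sign involution.** Let $\operatorname{char}k\ne2$, $d\ge2$, $S=k[[x_1,\dots,x_d]]$, $\sigma(x_i)=-x_i$, $R=S^{\sigma}=k[[x_ix_j]]$. We test condition (iii) of Theorem 2 by hand. Consider
$$S\otimes_RS\to S\times S,\qquad a\otimes b\mapsto(ab,\;a\sigma(b)).$$
The elements $x_i\otimes1\pm1\otimes x_i$ map to $(2x_i,0)$ and $(0,2x_i)$, and $1\otimes 1$ maps to $(1,1)$. So the image contains $(\mathfrak m,0)$, $(0,\mathfrak m)$ and $(1,1)S$, that is, all $(a,b)$ with $a-b\in\mathfrak m$. Conversely $ab-a\sigma(b)=a(b-\sigma(b))\in\mathfrak m$. So the cokernel is $k$, which vanishes at height-one primes because $d\ge2$. Both sides have rank $4$ over $R$, so the kernel is torsion. Hence $(S\otimes_RS)^{**}=S\times S$ is $S$-free, and $E$ is a NCCR.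

In this example the hull splits into the graphs of the two group elements. In Theorem 1 the extension is purely inseparable and no such group is available.

## 4. Depth counting in dimension three and the module $\operatorname{Ext}^1_R(S,S)$

The natural attempt is to push the argument for $d=2$ one step further. Take $0\to\Omega\to R^m\to S\to0$ and apply $\operatorname{Hom}_R(-,S)$:
$$0\to E\to S^m\to\operatorname{Hom}_R(\Omega,S)\to\operatorname{Ext}^1_R(S,S)\to0.\tag{1}$$
Here $\operatorname{depth}S^m=d$ and, for $d\ge2$, $\operatorname{depth}\operatorname{Hom}_R(\Omega,S)\ge2$ by (F2). If $\operatorname{Ext}^1_R(S,S)=0$, then (F1) gives $\operatorname{depth}E\ge\min(d,3)$, which would settle $d=3$. The attempt stops exactly there: nothing in (H) makes $\operatorname{Ext}^1_R(S,S)$ vanish. The next lemma says that when $R$ is regular in codimension two, this vanishing is even necessary. That turns the failed proof into a plan for a counterexample.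

**Lemma 5.** Let $R$ be a local domain and $M,N$ finitely generated, with $N$ and $\operatorname{Hom}_R(M,N)$ MCM. Then every associated prime of $\operatorname{Ext}^1_R(M,N)$ has height $\le2$. Consequently, if $R$ satisfies $(R_2)$ and $M$ is MCM, then $\operatorname{Ext}^1_R(M,N)=0$.

*Proof.* Let $P\in\operatorname{Ass}\operatorname{Ext}^1_R(M,N)$ with $\operatorname{ht}P\ge3$. Localize at $P$; then $\operatorname{depth}\operatorname{Ext}^1(M_P,N_P)=0$, and in particular $N_P\ne0$. By (F4), $\operatorname{depth}N_P\ge3$ and $\operatorname{depth}\operatorname{Hom}(M_P,N_P)\ge3$ (possibly $\infty$). From $0\to\Omega\to R_P^m\to M_P\to0$ we get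
$$0\to\operatorname{Hom}(M_P,N_P)\to N_P^m\to I\to0,\qquad0\to I\to\operatorname{Hom}(\Omega,N_P)\to\operatorname{Ext}^1(M_P,N_P)\to0 .$$
The first sequence and (F1) give $\operatorname{depth}I\ge2$. By (F2), $\operatorname{depth}\operatorname{Hom}(\Omega,N_P)\ge1$. The second sequence and (F1) give $\operatorname{depth}\operatorname{Ext}^1(M_P,N_P)\ge\min(1,2-1)=1$, a contradiction.

Now let $(R_2)$ hold and $M$ be MCM. For $\operatorname{ht}P\le2$ the module $M_P$ is zero or MCM over the regular ring $R_P$, hence free, and $\operatorname{Ext}^1_R(M,N)_P=0$. So no prime of height $\le2$ is associated to $\operatorname{Ext}^1_R(M,N)$, and by the first part no other prime is. A module without associated primes is $0$. $\square$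

So we look for a ring $R$ as in (H), regular in codimension two, for which $\operatorname{Ext}^1_R(S,S)$ can be computed and is not zero.

## 5. The hypersurface $W^p=X_1X_2+X_3^{p+1}$ inside $k[[x_1,\dots,x_d]]$

A way to get a computable $\operatorname{Ext}$ is to take $R=A[g]$ with $A\subset S$ generated by $p$-th powers, so that $g^p\in A$. Let us see which $g$ to take for $p=2$, $d=3$, $S=k[[x,y,z]]$, $A=k[[X,Y,Z]]$ with $X=x^2$, $Y=y^2$, $Z=z^2$.

With $g=xy+z$ the equation is $W^2=XY+Z$, which has a linear term; $R$ is regular and $E$ is a matrix ring. With $g=xy+z^2$ we have $z^2=Z\in A$, so $R=A[xy]=R_0[[Z]]$ with $R_0=k[[x^2,y^2,xy]]$, which is singular along the height-two prime $(X,Y,xy)$. Here $E$ *is* MCM: put $S_0=k[[x,y]]$. Then $S$ is free of rank $2$ over $S_0[[Z]]=S_0\otimes_{R_0}R_0[[Z]]$, so by flat base change $E\cong M_2(\operatorname{End}_{R_0}(S_0)\otimes_{R_0}R_0[[Z]])$, and $\operatorname{End}_{R_0}(S_0)$ has depth $2$ by (F2), so $E$ has depth $3$. The exponent $3$ in $g=xy+z^3$ avoids both defects: no linear term, and a derivative that cuts the singular locus down to codimension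 three.

Now the general case, with the notation of Theorem 1. Put $f=X_1X_2+X_3^{p+1}\in A$ and $K_A=\operatorname{Frac}A$.

**Step 1: the structure of $R$.** We show that $R$ is a complete local hypersurface domain, finite under $S$, and not regular.

$S$ is $A$-free with basis $x_1^ax_2^bx_3^c$ $(0\le a,b,c<p)$, and this is also a $K_A$-basis of $\operatorname{Frac}S=S\otimes_AK_A$. In characteristic $p$, $g^p=X_1X_2+X_3^{p+1}=f$. In the basis, $g=1\cdot x_1x_2+X_3\cdot x_3$, so $g\notin K_A$. Over $\operatorname{Frac}S$ we have $W^p-f=(W-g)^p$. A monic factor over $K_A$ of degree $j$, $0<j<p$, would be $(W-g)^j$, whose coefficient $-jg$ at $W^{j-1}$ is not in $K_A$. So $W^p-f$ is irreducible over $K_A$ and is the minimal polynomial of $g$. If $h\in A[W]$ satisfies $h(g)=0$, divide by the monic polynomial $W^p-f$: the remainder has degree $<p$ and vanishes at $g$, so it is $0$. Hence $R=A[g]\cong A[W]/(W^p-f)$. Since $f\in\mathfrak m_A$, Weierstrass division gives $A[W]/(W^p-f)=A[[W]]/(W^p-f)=Q/(F)$ with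
$$Q=k[[X_1,X_2,X_3,x_4,\dots,x_d,W]],\qquad F=W^p-X_1X_2-X_3^{p+1}.$$
So $R$ is a local domain, $A$-free on $1,g,\dots,g^{p-1}$, complete, of dimension $d$; and $S$, being finite over $A$, is finite over $R$. Since $0\ne F\in\mathfrak m_Q^2$, the embedding dimension of $R$ is $d+1$, and $R$ is not regular.

**Step 2: $(R_2)$ and normality.** We use derivatives to bound the singular locus.

Let $P\ni F$ be a prime of $Q$ and $\delta$ a derivation of $Q$ with $\delta F\notin P$. Then $F\notin P^2Q_P$: if $sF\in P^2$ with $s\notin P$, then $\delta(sF)=s\,\delta F+F\,\delta s\in P$, and $F\in P$ forces $s\,\delta F\in P$, a contradiction. So $R_P=Q_P/(F)$ is regular. The partial derivatives of $F$ by $X_1,X_2,X_3$ are $-X_2$, $-X_1$, $-(p+1)X_3^p=-X_3^p$. So a prime of $R$ with singular localization contains $X_1,X_2,X_3$, hence also $W$ (as $W^p=X_1X_2+X_3^{p+1}$). Thus it contains the prime $(X_1,X_2,X_3,W)R$, whose quotient $k[[x_4,\dots,x_d]]$ has dimension $d-3$; as $R$ is a Cohen–Macaulay local ring, this prime has height $3$. So $R$ satisfies $(R_2)$. A hypersurface is Cohen–Macaulay, hence $(S_2)$, and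 Serre's criterion shows that $R$ is normal.

**Step 3: a way to make $A$-linear maps $R$-linear.** The next device serves twice: for the splitting, and for the final contradiction.

**Lemma 6.** Let $V$ be an $A$-module and $\lambda:S\to V$ an $A$-linear map. Let $R$ act on $R\otimes_AV$ through the first factor. Then
$$\lambda^\sharp:S\to R\otimes_AV,\qquad\lambda^\sharp(s)=\sum_{i=0}^{p-1}g^i\otimes\lambda(g^{p-1-i}s)$$
is $R$-linear.

*Proof.* It is $A$-linear, so we only have to check $\lambda^\sharp(gs)=(g\otimes 1)\lambda^\sharp(s)$. In $\lambda^\sharp(gs)=\sum_{i=0}^{p-1}g^i\otimes\lambda(g^{p-i}s)$ the term $i=0$ is $1\otimes\lambda(fs)=f\otimes\lambda(s)=g^p\otimes\lambda(s)$, which is what the formula would give for $i=p$. So $\lambda^\sharp(gs)=\sum_{i=1}^{p}g^i\otimes\lambda(g^{p-i}s)=(g\otimes 1)\lambda^\sharp(s)$. $\square$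

**Step 4: $R\to S$ splits.** Let $\lambda:S\to A$ be the coefficient functional of the basis element $x_1^{p-1}x_2^{p-1}$, and $\theta=\lambda^\sharp:S\to R\otimes_AA=R$, an $R$-linear map. In
$$g^i=\sum_j\binom ij(x_1x_2)^jx_3^{(p+1)(i-j)}$$
the $j$-th term is an $A$-multiple of a basis element with $x_1$-exponent $j$. So $\lambda(g^i)=0$ for $i\le p-2$ and $\lambda(g^{p-1})=1$. Hence $\theta(1)=\sum_i\lambda(g^{p-1-i})g^i=1$, and $\theta$ is a splitting.

So $R\subset S$ satisfies (H).

## 6. An operator with $D^p=0$, and why $\operatorname{End}_R(S)$ is not MCM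

We finish the proof of Theorem 1. Suppose that $E=\operatorname{Hom}_R(S,S)$ is MCM. By (F3), $S$ is a MCM $R$-module. By Lemma 5 and Step 2,
$$\operatorname{Ext}^1_R(S,S)=0.\tag{2}$$

**Step 5: a periodic resolution of $S$ over $R$.** This makes $\operatorname{Ext}^1$ computable. Let $B=R\otimes_AS$. It is $R$-free, because $S$ is $A$-free. As a ring,
$$B=S[W]/(W^p-f)=S[W]/((W-g)^p).$$
With $N=W-g=g\otimes1-1\otimes g$, it is $S$-free on $1,N,\dots,N^{p-1}$, and $N^p=0$. So $\operatorname{ann}N=N^{p-1}B$ and $\operatorname{ann}N^{p-1}=NB$. Multiplication $\mu:B\to S$, $r\otimes s\mapsto rs$, is $W\mapsto g$, so it is onto with kernel $NB$. Hence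
$$\cdots\to B\xrightarrow{N}B\xrightarrow{N^{p-1}}B\xrightarrow{N}B\xrightarrow{\mu}S\to0$$
is an $R$-free resolution.

**Step 6: the operator $D$.** We dualize. Let $V=\operatorname{Hom}_A(S,S)$. An $R$-linear $\varphi:B\to S$ corresponds to $v\in V$, $v(s)=\varphi(1\otimes s)$. Composition with $N$ gives $s\mapsto\varphi(g\otimes s-1\otimes gs)=gv(s)-v(gs)$. So $N$ induces
$$D:V\to V,\qquad D(v)=gv-vg,$$
where $g$ acts on $S$ by multiplication, and (2) says
$$\ker D^{p-1}=\operatorname{im}D.\tag{3}$$

*The case $p=2$ by hand.* Here (3) reads $\ker D=\operatorname{im}D$. Since $D(\mathrm{id}_S)=0$, there is $v\in V$ with $gv-vg=\mathrm{id}_S$. Evaluate at $x_1$. We have $gx_1=X_1x_2+X_3\,x_1x_3$, and $v$ is $A$-linear, so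
$$x_1=g\,v(x_1)-X_1v(x_2)-X_3v(x_1x_3)\in(g,X_1,X_3)S=(x_1x_2,\,x_1^2,\,x_3^2)S\subset\mathfrak m_S^2,$$
which is absurd. For $p=2$ we are done. For $p\ge3$ the same evaluation proves nothing: $gx_1=x_1^2x_2+X_3x_1x_3$, and $x_1^2x_2$ is itself a basis element, so $v(x_1^2x_2)$ is unrestricted. Writing $\mathrm{id}_S$ as one commutator is not enough; we must exploit (3) again.

**Step 7: climbing from $\mathrm{id}_S\in\operatorname{im}D$ to $\mathrm{id}_S\in\operatorname{im}D^{p-1}$.** Put $v_0=\mathrm{id}_S\in\ker D$. If $0\le i\le p-2$ and $v_i\in\ker D^{i+1}$, then $v_i\in\ker D^{p-1}$ since $i+1\le p-1$. By (3), $v_i=Dv_{i+1}$ for some $v_{i+1}$, and $v_{i+1}\in\ker D^{i+2}$. After $p-1$ steps, $v=v_{p-1}$ satisfies $D^{p-1}(v)=\mathrm{id}_S$.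

$D=a-b$, where $a,b$ are left and right multiplication by $g$, which commute. In the domain $\mathbb F_p[a,b]$ (with $a,b$ as variables), $(a-b)^p=a^p-b^p=(a-b)\sum_{i=0}^{p-1}a^ib^{p-1-i}$, so $(a-b)^{p-1}=\sum_ia^ib^{p-1-i}$. Hence
$$\mathrm{id}_S=\sum_{i=0}^{p-1}g^i\,v\,g^{p-1-i}.\tag{4}$$

**Step 8: $S$ is $R$-projective.** The right side of (4) has the shape of Lemma 6. Apply that lemma to the $A$-linear map $v:S\to S$: the map
$$\sigma=v^\sharp:S\to R\otimes_AS=B,\qquad\sigma(s)=\sum_{i=0}^{p-1}g^i\otimes v(g^{p-1-i}s),$$
is $R$-linear, and $\mu\sigma=\mathrm{id}_S$ by (4). So $S$ is a direct summand of the free $R$-module $B$, hence projective, hence free over the local ring $R$.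

**Step 9: contradiction.** $R\to S$ is now flat and local with $S$ regular, so $R$ is regular by (F6). This contradicts Step 1. So $E$ is not MCM, and Theorem 1 is proved. $\blacksquare$

*A second ending.* One can also evaluate (4) at $x_1$. The terms with $i\ge1$ lie in $gS$. The term $i=0$ is $v(g^{p-1}x_1)$, and
$$g^{p-1}x_1=\sum_j\binom{p-1}{j}x_1^{j+1}x_2^jx_3^{(p+1)(p-1-j)}$$
lies in $X_1S+X_3S$: for $j=p-1$ the term is $X_1x_2^{p-1}$, the others are divisible by $x_3^{p}=X_3$. By $A$-linearity $v(g^{p-1}x_1)\in X_1S+X_3S$. So $x_1\in(g,X_1,X_3)S\subset\mathfrak m_S^2$, absurd.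

*Where $(R_2)$ enters.* Steps 5–9 use only that $S$ is $A$-free, that $R=A[g]\cong A[W]/(W^p-f)$ with $f=g^p\in A$, and that $R$ is not regular. They therefore also apply to $S_0=k[[x_1,x_2]]$, $A=k[[X_1,X_2]]$, $g=x_1x_2$, and show $\operatorname{Ext}^1_{R_0}(S_0,S_0)\ne0$ for $R_0=k[[x_1^p,x_2^p,x_1x_2]]$. Yet $\operatorname{End}_{R_0}(S_0)$ is MCM by (F2). So nonvanishing of $\operatorname{Ext}^1$ alone is no obstruction; it becomes one through $(R_2)$ and Lemma 5.

## 7. Finite global dimension is automatic: proof of Theorem 2

Assume (H). Let $K=\operatorname{Frac}R$ and $n=\operatorname{rank}_RS$.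

**(ii)$\Leftrightarrow$(iii).** We recognize $E$ as a dual. Sending $\varphi$ to $s\otimes t\mapsto s\varphi(t)$ gives
$$E=\operatorname{Hom}_R(S,S)\cong\operatorname{Hom}_S(S\otimes_RS,S),$$
where $S$ acts on the left factor of $S\otimes_RS$ and on the target. By (F3), $E$ is MCM iff it is $S$-free. As an $S$-dual, $E$ is $S$-reflexive, so it is free iff its $S$-dual is. That dual is the $S$-reflexive hull of $S\otimes_RS$, which by (F5) is $(S\otimes_RS)^{**}$. By the flip symmetry it does not matter which factor $S$ acts on.

**(i)$\Rightarrow$(ii)** holds by definition.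

**(ii)$\Rightarrow$(i).** Let $E$ be MCM. The plan is to show that every $E$-module $M$ is a direct summand of the induced module $E\otimes_SM$, whose projective dimension is controlled by $S$.

**Step 1: $E\otimes_SE$ is reflexive.** $E$ is a left $S$-module by $(s\varphi)(t)=s\varphi(t)$ and a right one by $(\varphi s)(t)=\varphi(st)$. Both restrict to the same $R$-module structure, which is MCM; by (F3) $E$ is $S$-free on both sides, of rank $n$ (as $\operatorname{rank}_RE=n^2$). So $E\otimes_SE\cong E^n$ as left $E$-modules. Hence $E\otimes_SE$ is MCM over $R$, and reflexive by (F5).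

**Step 2: a separability element.** By (F7) choose $\theta\in S^*$ with $\theta(1)=1$. For $s\in S$, $\varphi\in S^*$ write $s\varphi\in E$ for $t\mapsto\varphi(t)s$. We claim that *there is $\xi\in E\otimes_SE$ with $a\xi=\xi a$ for all $a\in E$, and mapping to $1$ under multiplication $E\otimes_SE\to E$.*

Let $\mathfrak p$ be a height-one prime or $0$. Then $S_{\mathfrak p}$ is $R_{\mathfrak p}$-free. Take a basis $e_i$ with dual basis $e_i^*$, and put
$$\xi_{\mathfrak p}=\sum_ie_i\theta\otimes1e_i^*\in(E\otimes_SE)_{\mathfrak p}.$$
This is the image of $\sum_ie_i\otimes e_i^*\in S_{\mathfrak p}\otimes_{R_{\mathfrak p}}S_{\mathfrak p}^*$, the element corresponding to $\mathrm{id}$, under the well-defined map $s\otimes\varphi\mapsto s\theta\otimes1\varphi$; so it does not depend on the basis. An $R_{\mathfrak p}$-basis of $S_{\mathfrak p}$ is also a $K$-basis of $\operatorname{Frac} S$, so all $\xi_{\mathfrak p}$ are equal to one element $\xi=\xi_0$ of $K\otimes_R(E\otimes_SE)$. It lies in $\bigcap_{\mathfrak p}(E\otimes_SE)_{\mathfrak p}=E\otimes_SE$, by reflexivity.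

The product of $\xi$ is $t\mapsto\sum_ie_i^*(t)\theta(1)e_i=t$, that is, $1$. For $a\in E$ write $a(e_i)=\sum_ja_{ji}e_j$ with $a_{ji}\in K$. Then $a\circ(e_i\theta)=a(e_i)\theta$, and $\sum_ia_{ji}e_i^*=e_j^*\circ a$, so
$$a\xi=\sum_{i,j}a_{ji}\,e_j\theta\otimes1e_i^*=\sum_je_j\theta\otimes1(e_j^*\circ a)=\xi a.$$
These identities hold after tensoring with $K$, hence in the torsion-free modules $E$ and $E\otimes_SE$. This proves the claim.

**Step 3: $\operatorname{gl.dim}E\le d$.** Let $M$ be any left $E$-module. The map
$$M\to E\otimes_SM=(E\otimes_SE)\otimes_EM,\qquad x\mapsto\xi\otimes x,$$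
is $E$-linear, since $a(\xi\otimes x)=\xi a\otimes x=\xi\otimes ax$. Followed by the action $E\otimes_SM\to M$ it is the identity, because $\xi$ multiplies to $1$. So $M$ is a summand of $E\otimes_SM$. Since $E$ is free as a right $S$-module, $E\otimes_S-$ is exact and takes a projective $S$-resolution of $M$ to a projective $E$-resolution of $E\otimes_SM$. Therefore
$$\operatorname{pd}_EM\le\operatorname{pd}_E(E\otimes_SM)\le\operatorname{pd}_SM\le d .$$
So the left global dimension is $\le d$. $E$ is module-finite over the central ring $R$, hence Noetherian on both sides, and the right global dimension is the same.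

**Step 4: equality.** A system of parameters $\underline x$ of $R$ is a central $E$-regular sequence, since $E$ is MCM. The Koszul complex resolves $E/\underline xE$ over $E$ and gives $\operatorname{Ext}^d_E(E/\underline xE,E)\cong E/\underline xE$, which is nonzero by Nakayama. So $\operatorname{gl.dim}E=d$. $\blacksquare$

## 8. Matrix factorizations and a Herbrand difference: proof of Theorem 3

Let $R,S,Q,F,M$ be as in Theorem 3, with $M$ and $\operatorname{End}_R(M)$ MCM. By Lemma 5, $\operatorname{Ext}^1_R(M,M)=0$. In Section 6 the step from $\operatorname{Ext}^1=0$ to projectivity came from a special resolution. Here we use instead that a regular $S$ forces $\operatorname{Ext}^1$ and $\operatorname{Ext}^2$ to have the same length.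

**Step 1: reduction to a punctured spectrum.** Suppose $M$ is not free, and let $P$ be a minimal prime of its non-free locus. Replace $R,S,M$ by their localizations at $P$, and $Q$ by its localization at the preimage of $P$, keeping the notation. Then $R=Q/(F)$ is local with maximal ideal $P$; $S$ is a semilocal regular domain, finite over $R$; $M$ is MCM by (F4), not free, but free at all primes $\mathfrak p\subsetneq P$; and $\operatorname{Ext}^1_R(M,M)=0$. Since MCM modules over regular local rings are free, $R$ is not regular. In particular $F\ne0$ and $R$ is not a field. Put $e=\dim R$.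

**Step 2: periodicity.** *For every MCM $R$-module $N$ there is an exact sequence*
$$0\to N\to F_1\to F_0\to N\to0\qquad\text{with }F_0,F_1\text{ free.}\tag{5}$$
This is the periodicity from Eisenbud (Trans. AMS 260, 1980). Here is the argument in the form we need. Since $\operatorname{depth}_QN=e=\dim Q-1$, Auslander–Buchsbaum gives $\operatorname{pd}_QN=1$; and $FN=0$ shows that $N$ has rank $0$ over $Q$. So there is a resolution $0\to Q^m\xrightarrow{\phi}Q^m\to N\to0$. As $FQ^m\subset\operatorname{im}\phi$, there is $\psi$ with $\phi\psi=F$. Then $\phi\psi\phi=F\phi=\phi F$ and $\phi$ is injective, so $\psi\phi=F$; and $\psi$ is injective since $\phi\psi=F$ is. Let bars denote reduction mod $F$. If $\phi x=Fy$, then $\phi x=\phi\psi y$, so $x=\psi y$. Thus $\ker\bar\phi=\operatorname{im}\bar\psi$, and likewise $\ker\bar\psi=\operatorname{im}\bar\phi$. Now $\operatorname{coker}\bar\phi=N/FN=N$, and $\ker\bar\phi=\operatorname{im}\bar\psi\cong R^m/\ker\bar\psi=\operatorname{coker}\bar\phi=N$. This is (5).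

By (5), $\operatorname{Ext}^j_R(N,M)\cong\operatorname{Ext}^{j+2}_R(N,M)$ for $j\ge1$. For an arbitrary $L$, the $e$-th syzygy is MCM or $0$, so $\operatorname{Ext}^i_R(L,M)\cong\operatorname{Ext}^{i+2}_R(L,M)$ for $i>e$.

**Step 3: the Herbrand difference.** For $i>e$ the module $\operatorname{Ext}^i_R(L,M)$ has finite length: at a prime $\mathfrak p\subsetneq P$ the module $M_{\mathfrak p}$ is free, and $R_{\mathfrak p}$ is Gorenstein of injective dimension $\le e$. Define
$$h(L)=\ell(\operatorname{Ext}^{2i}_R(L,M))-\ell(\operatorname{Ext}^{2i+1}_R(L,M))\qquad(2i>e),$$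
which is independent of $i$. Clearly $h(R)=0$.

*$h$ is additive.* Given $0\to L'\to L\to L''\to0$, take the part of the long exact sequence from $\operatorname{Ext}^{2a}(L'',M)$ to $\operatorname{Ext}^{2b-1}(L',M)$, where $2a>e$ and $b>a$. In degree $j$ its terms are $\operatorname{Ext}^j$ of $L'',L,L'$, in this order, so the alternating sum of lengths is
$$\sum_{j=2a}^{2b-1}(-1)^j\bigl(\ell(\operatorname{Ext}^j(L'',M))-\ell(\operatorname{Ext}^j(L,M))+\ell(\operatorname{Ext}^j(L',M))\bigr)=(b-a)\bigl(h(L'')-h(L)+h(L')\bigr).$$
For a sequence of finite-length modules that is exact except possibly at its two ends, the alternating sum is, up to signs, the length of the kernel at the first term and that of the cokernel at the last term. So its absolute value is at most $\ell(\operatorname{Ext}^{2a}(L'',M))+\ell(\operatorname{Ext}^{2b-1}(L',M))$, which by periodicity does not depend on $b$. Letting $b\to\infty$, we get $h(L)=h(L')+h(L'')$.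

**Step 4: $h\equiv0$.** This is where $S$ is used. We show $h(R/\mathfrak q)=0$ for all primes $\mathfrak q\ne0$, by induction on $\dim R/\mathfrak q$. Choose a prime $\mathfrak Q$ of $S$ over $\mathfrak q$. Since $S$ is regular of finite dimension, $S/\mathfrak Q$ has a finite resolution by finitely generated projective $S$-modules; these are free, of ranks $r_i$, because $S$ is a semilocal domain. As $\mathfrak Q\ne0$, $S/\mathfrak Q$ is torsion over $S$ and $\sum(-1)^ir_i=0$. By additivity over $R$, $h(S/\mathfrak Q)=\sum_i(-1)^ir_ih(S)=0$. On the other hand, $S/\mathfrak Q$ is a finite extension domain of $R/\mathfrak q$. So it has a filtration by $R$-modules whose factors are $m$ copies of $R/\mathfrak q$, with $m\ge1$ its rank over $R/\mathfrak q$, and modules $R/\mathfrak q'$ with $\mathfrak q'\supsetneq\mathfrak q$. By induction $0=h(S/\mathfrak Q)=m\,h(R/\mathfrak q)$, so $h(R/\mathfrak q)=0$. (For $\mathfrak q=P$ there are no $\mathfrak q'$, so the induction starts.) Every $L$ has a filtration with factors $R/\mathfrak q$, where $\mathfrak q=0$ contributes $h(R)=0$. So $h(L)=0$ for all $L$.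

**Step 5: $\operatorname{Ext}^2_R(M,M)=0$, and $M$ is free.** By Step 2, $\operatorname{Ext}^i_R(M,M)$ is $2$-periodic for $i\ge1$. So $0=h(M)=\ell(\operatorname{Ext}^2_R(M,M))-\ell(\operatorname{Ext}^1_R(M,M))=\ell(\operatorname{Ext}^2_R(M,M))$. Split (5) for $N=M$ into $0\to M\to F_1\to Z\to0$ and $0\to Z\to F_0\to M\to0$. Then
$$0=\operatorname{Ext}^2_R(M,M)\cong\operatorname{Ext}^1_R(Z,M)=\operatorname{coker}\bigl(\operatorname{Hom}(F_1,M)\to\operatorname{Hom}(M,M)\bigr).$$
So $\mathrm{id}_M$ extends to $F_1\to M$, and $M$ is a summand of a free module, hence free. This is a contradiction, and it proves the first assertion.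

**Step 6: the remaining assertions.** Return to the original rings. $R$ is a hypersurface with $(R_2)$, hence normal. $S$ is MCM over $R$: by going-down all maximal ideals $\mathfrak n$ of $S$ have height $\dim R$, and each $S_{\mathfrak n}$ is Cohen–Macaulay, so a system of parameters of $R$ is regular on every $S_{\mathfrak n}$, hence on $S$. If $\operatorname{End}_R(S)$ is MCM, then $S$ is $R$-free by the first assertion, and (F6), applied to $R\to S_{\mathfrak n}$, shows that $R$ is regular. Conversely, if $R$ is regular, the MCM module $S$ is free, and $\operatorname{End}_R(S)\cong M_n(R)$ is MCM. Finally, let $R$ be non-regular and $M$ MCM with $\operatorname{End}_R(M)$ MCM. Then $M$ is free and $\operatorname{End}_R(M)\cong M_m(R)$ is Morita equivalent to $R$, so it has infinite global dimension and is not a NCCR. $\blacksquare$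

Together with Steps 1 and 2 of Section 5, Theorem 3 gives another proof that $\operatorname{End}_R(S)$ in Theorem 1 is not MCM.

## 9. The groupoid on $(S\otimes_RS)^{**}$: proof of Theorem 4

Let $R\subset S$ satisfy (H) with algebraically closed residue field $k$ of characteristic $0$. Put $K=\operatorname{Frac}R$, $L=\operatorname{Frac}S$, $n=[L:K]$, $\mathfrak m=\mathfrak m_S$. A domain that is finite over $R$ is complete local with residue field finite over $k$, hence equal to $k$. (Purity would be automatic here: $\frac1n\mathrm{Tr}:S\to R$ splits $R\to S$.)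

For a finite extension $R\subset S'$ of domains with $S'$ normal put
$$C(S')=(S'\otimes_RS')^{**}=\bigcap_{\operatorname{ht}\mathfrak p=1}S'_{\mathfrak p}\otimes_{R_{\mathfrak p}}S'_{\mathfrak p}\;\subset\;(S'\otimes_RS')\otimes_RK .$$
No torsion has to be removed, since $S'_{\mathfrak p}$ is free over the discrete valuation ring $R_{\mathfrak p}$. So $C(S')$ is a commutative ring, finite over $R$, with two maps $l,r:S'\to C(S')$, $l(s)=s\otimes1$, $r(s)=1\otimes s$.

### 9.1. From a quotient $R=T^G$ to a NCCR

Let $R=T^G$ be as in Theorem 4.

**Step 1: $T$ embeds in $S$.** Let $M=(S\otimes_RT)^{**}$, a finite $S$-algebra. At a height-one $\mathfrak p$ of $R$, $M_{\mathfrak p}=S_{\mathfrak p}\otimes_{R_{\mathfrak p}}T_{\mathfrak p}$ is étale over the normal ring $S_{\mathfrak p}$, hence normal, that is, integrally closed in its total fraction ring $M\otimes_RK=L\otimes_K\operatorname{Frac}T$. The latter is étale over $L$, hence a product of fields. So $M=\bigcap M_{\mathfrak p}$ is integrally closed in a product of fields; it contains the idempotents and is a product of normal domains. They are torsion-free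 over $S$, so they contain $S$. A height-one prime of $S$ lies over a height-one prime of $R$, so $M$ is étale over $S$ in codimension one. By Zariski–Nagata purity of the branch locus, a finite product of normal domains containing a regular local ring $S$, finite over it and étale in codimension one, is étale over $S$. Since $S$ is complete with algebraically closed residue field, $M\cong S^{|G|}$ as $S$-algebras; the rank is $[\operatorname{Frac}T:K]=|G|$ because $G$ is faithful. Composing $T\to M$, $t\mapsto1\otimes t$, with one of the projections $M\to S$ gives an $R$-algebra map $T\to S$. Its kernel is a prime meeting $R$ in $0$, and $T$ is a domain integral over $R$, so the kernel is $0$. Thus $R\subset T\subset S$. By (F3), $S$ is MCM over the regular ring $T$, hence $T$-free.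

**Step 2: $C(T)=\prod_GT$.** For height-one $\mathfrak p$ consider
$$T_{\mathfrak p}\otimes_{R_{\mathfrak p}}T_{\mathfrak p}\to\prod_{\sigma\in G}T_{\mathfrak p},\qquad a\otimes b\mapsto(a\sigma(b))_\sigma .$$
The source is étale over the normal ring $T_{\mathfrak p}$, so it is integrally closed in its total fraction ring. Over $K$ the map is an isomorphism by Galois theory. So the target is a ring between the source and its total fraction ring, and integral over the source; hence the map is an isomorphism. Intersecting over $\mathfrak p$ gives $C(T)=\prod_GT$, where on the component $\sigma$ the map $l$ is the identity and $r$ is $\sigma$.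

**Step 3: $C(S)$ is $S$-free.** The module $S\otimes_TC(T)\otimes_TS=\prod_{\sigma}S\otimes_{T,\sigma}S$ is free over $S$ (left factor), since $S$ is $T$-free. So it is MCM over $R$ and reflexive. At a height-one $\mathfrak p$ it is $S_{\mathfrak p}\otimes_{T_{\mathfrak p}}(T_{\mathfrak p}\otimes_{R_{\mathfrak p}}T_{\mathfrak p})\otimes_{T_{\mathfrak p}}S_{\mathfrak p}=S_{\mathfrak p}\otimes_{R_{\mathfrak p}}S_{\mathfrak p}$, which is $C(S)_{\mathfrak p}$. By (F5) it equals $C(S)$. So $C(S)$ is $S$-free, and $E$ is a NCCR by Theorem 2.

### 9.2. Groupoid schemes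

**Definition.** A *finite locally free groupoid* $(\operatorname{Spec}S,\operatorname{Spec}C)$ consists of rings $S$, $C$, two maps $l,r:S\to C$ that make $C$ finite locally free over $S$, and ring maps $\Delta:C\to C\otimes_{r,S,l}C$, $\varepsilon:C\to S$, $\iota:C\to C$, such that for every ring $A'$ the set $\operatorname{Hom}(C,A')$ of arrows over the set $\operatorname{Hom}(S,A')$ of objects becomes a groupoid. An arrow $a$ has the two ends $a\circ l$ and $a\circ r$; a product $ab$ is defined when $a\circ r=b\circ l$, and $ab$ has the $l$-end of $a$ and the $r$-end of $b$. It is an *equivalence relation* if an arrow is determined by its two ends.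

*Examples.* If $S$ is finite locally free over $T$, then $C=S\otimes_TS$ is an equivalence relation: arrows are pairs $(x,y)$ of objects that agree on $T$, and $(x,y)(y,z)=(x,z)$, so $\Delta(s\otimes t)=s\otimes1\otimes t$. If a finite group $G$ acts on $S$, then $C=\prod_GS$ with $l(s)=(s)_\sigma$, $r(s)=(\sigma(s))_\sigma$ is a groupoid. In the sign example of Section 3, $C(S)=S\times S$ is of this kind.

We use one theorem on quotients, SGA 3, Exp. V, Thm 4.1. For a finite locally free groupoid $(\operatorname{Spec}S,\operatorname{Spec}C)$ that is an equivalence relation, put $T=\{s\in S:l(s)=r(s)\}$; then $S$ is finite locally free over $T$ and $C=S\otimes_TS$.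

### 9.3. From a NCCR to a quotient $R=T^G$

Let $E$ be a NCCR. By Theorem 2 and the flip symmetry, $C=C(S)$ is $S$-free via $l$ and via $r$.

**Step 4: $C$ is a groupoid.** We extend the evident structure maps from $S\otimes_RS$ to $C$. The ring $C\otimes_{r,S,l}C$ is free over the first copy of $C$, hence free over $S$; the same holds for the triple product. So they are MCM over $R$, reflexive, and the intersections of their height-one localizations, which are $S_{\mathfrak p}^{\otimes3}$ and $S_{\mathfrak p}^{\otimes4}$ (over $R_{\mathfrak p}$). The maps $s\otimes t\mapsto s\otimes1\otimes t$, $s\otimes t\mapsto st$, $s\otimes t\mapsto t\otimes s$ are defined on $L\otimes_KL$ and send $S_{\mathfrak p}\otimes S_{\mathfrak p}$ into $S_{\mathfrak p}^{\otimes3}$, $S_{\mathfrak p}$, $S_{\mathfrak p}\otimes S_{\mathfrak p}$. Intersecting over $\mathfrak p$ we get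
$$\Delta:C\to C\otimes_SC,\qquad\varepsilon:C\to S,\qquad\iota:C\to C .$$
The groupoid axioms are identities between maps into torsion-free modules, and they hold after tensoring with $K$, so they hold.

**Step 5: the stabilizer, and the components of $C$.** Let $\bar C=C/(l(\mathfrak m)C+r(\mathfrak m)C)$. The two maps $k=S/\mathfrak m\to\bar C$ induced by $l$ and $r$ agree, because $l=r$ on $R$ and $R\to k$ is onto. So $\bar C$ is a finite $k$-algebra, and $\Delta,\varepsilon,\iota$ make $\operatorname{Spec}\bar C$ a finite group scheme over $k$: the group of arrows from the closed point to itself. By Cartier's theorem it is étale, as $\operatorname{char}k=0$; since $k$ is algebraically closed it is constant. So $\bar C=k^H$ with $H$ a finite group.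

$C$ is finite over the local ring $S$ via $l$ and via $r$, so every maximal ideal of $C$ contains $l(\mathfrak m)$ and $r(\mathfrak m)$. Since $S$ is complete, $C=\prod_{h\in H}C_h$ with $C_h$ local, $S$-free via $l$ and via $r$, and $C_h/(l(\mathfrak m)+r(\mathfrak m))C_h=k$. In the same way $S\otimes_RS$ is local, with maximal ideal generated by $\mathfrak m\otimes1$ and $1\otimes\mathfrak m$, because $k\otimes_Rk=k$. $C_h$ is finite over it, and modulo this maximal ideal it is $k$, generated by $1$. By Nakayama,
$$S\otimes_RS\to C_h\quad\text{is surjective for every }h\in H.\tag{6}$$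

**Step 6: composition respects the components.** $C_g\otimes_{r,S,l}C_h$ is finite over $C_g$ and over $C_h$, so its maximal ideals contain those of both factors; modulo these it is $k\otimes_kk=k$. So it is local, and its closed point is the pair $(g,h)$, with composite $gh$. The spectrum of a local ring is connected, so composition maps $\operatorname{Spec}(C_g\otimes_SC_h)$ into $\operatorname{Spec}C_{gh}$. Similarly the identity section $\operatorname{Spec}S\to\operatorname{Spec}C$ lands in $\operatorname{Spec}C_e$, and inversion maps $\operatorname{Spec}C_h$ to $\operatorname{Spec}C_{h^{-1}}$. Hence $(\operatorname{Spec}S,\operatorname{Spec}C_e)$ is a finite locally free groupoid.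

**Step 7: the identity component gives $T$.** By (6), $\operatorname{Spec}C_e\to\operatorname{Spec}S\times\operatorname{Spec}S$ is a closed immersion, so this groupoid is an equivalence relation. By the quotient theorem of 9.2, with $T=\{s\in S:l(s)=r(s)\text{ in }C_e\}\supset R$, the ring $S$ is finite locally free over $T$ and $C_e=S\otimes_TS$. As an $R$-submodule of $S$, $T$ is finite over $R$, so it is a complete local Noetherian domain. By (F6) $T$ is regular, and $S$ is $T$-free, of rank $r_0$ say.

**Step 8: all components have the same rank.** The map $(a,b)\mapsto(a,ab)$, with inverse $(a,c)\mapsto(a,a^{-1}c)$, identifies the pairs with $a\circ r=b\circ l$ with the pairs with $a\circ l=c\circ l$. The ring $C_g\otimes_{l,S,l}C_{gh}$ is local by the argument of Step 6, so the maps match components: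
$$C_g\otimes_{r,S,l}C_h\cong C_g\otimes_{l,S,l}C_{gh}\quad\text{as }C_g\text{-algebras.}$$
Comparing ranks over $C_g$ gives $\operatorname{rank}_lC_h=\operatorname{rank}_lC_{gh}$ for all $g,h$. So all these ranks equal $\operatorname{rank}_lC_e=r_0$. Then $n=\operatorname{rank}_lC=|H|\,r_0$, and since $n=[L:\operatorname{Frac}T]\,[\operatorname{Frac}T:K]=r_0[\operatorname{Frac}T:K]$,
$$[\operatorname{Frac}T:K]=|H|.\tag{7}$$

**Step 9: the same analysis for $T$.** We show that the groupoid of $T$ over $R$ consists of graphs of automorphisms. Let $D=C(T)$. As an $R$-module, $S\otimes_TD\otimes_TS\cong D^{r_0^2}$, so it is reflexive. At a height-one $\mathfrak p$ it is $S_{\mathfrak p}\otimes_{R_{\mathfrak p}}S_{\mathfrak p}=C_{\mathfrak p}$. So it equals $C$. Hence $D$ is an $R$-summand of the MCM module $C$, so it is MCM, and by (F3) it is $T$-free via $l$ and via $r$. This freeness, with $T$ complete, regular, local and finite over $R$, is all that Steps 4–6 and the isomorphism in Step 8 need. So they apply to $(T,D)$ in place of $(S,C)$. The stabilizer algebra is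
$$D/(l(\mathfrak m_T)+r(\mathfrak m_T))D=k\otimes_TD\otimes_Tk=k\otimes_S(S\otimes_TD\otimes_TS)\otimes_Sk=\bar C=k^H,$$
so $D=\prod_{h\in H}D_h$ has $|H|$ components, all of the same $l$-rank. The total $l$-rank is $[\operatorname{Frac}T:K]=|H|$ by (7), so each $l$-rank is $1$. Inversion exchanges $l$ and $r$ and permutes the components, so each $r$-rank is $1$. Since $D_h$ is $T$-free of rank $1$ via $l$, $D_h/l(\mathfrak m_T)D_h$ is a one-dimensional $k$-algebra, spanned by $1$; by Nakayama $1$ generates $D_h$, so $l:T\to D_h$ is onto, and it is injective because $D_h$ is free and nonzero. The same holds for $r$. So $l,r:T\to D_h$ are isomorphisms, and $\sigma_h=l^{-1}r$ is an $R$-algebra automorphism of $T$.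

**Step 10: $R=T^G$, étale in codimension one.** Identify $D_h$ with $T$ through $l$. Then $T\otimes_RT\to D\cong\prod_HT$ is $a\otimes b\mapsto(a\sigma_h(b))_h$. Over $K$ it is an isomorphism $\operatorname{Frac}T\otimes_K\operatorname{Frac}T\cong\prod_H\operatorname{Frac}T$. So the $\sigma_h$ are distinct: if two were equal, the two corresponding coordinates would agree on the whole image. By (7) these are $[\operatorname{Frac}T:K]$ distinct $K$-automorphisms of $\operatorname{Frac}T$. Hence $\operatorname{Frac}T/K$ is Galois with group $G=\{\sigma_h\}$, which acts faithfully on $T$, and $T^G=T\cap K=R$, since $T$ is integral over $R$ and $R$ is normal. At a height-one $\mathfrak p$,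
$$T_{\mathfrak p}\otimes_{R_{\mathfrak p}}T_{\mathfrak p}=D_{\mathfrak p}\cong\prod_HT_{\mathfrak p}$$
is étale over $T_{\mathfrak p}$, and $R_{\mathfrak p}\to T_{\mathfrak p}$ is faithfully flat, because $T_{\mathfrak p}$ is finite and torsion-free over a discrete valuation ring. By descent of étaleness along this map, $R_{\mathfrak p}\to T_{\mathfrak p}$ is étale.

So $R=T^G$ as required. Since the condition on $T$ and $G$ does not mention $S$, whether $\operatorname{End}_R(S)$ is a NCCR depends only on $R$. $\blacksquare$
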